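# Essential surfaces in knot exteriors and diagrams on closed surfaces

We work in the PL or smooth category. $I=[0,1]$, $\mathring Y$ is the interior of $Y$, $\overline Y$ its closure, $N(\cdot)$ a regular neighborhood, and $\mathrm{lk}$ the linking number in $S^3$.

## 1. The sphere: few crossings leave room for few surfaces

Draw a knot $K\subset S^3$ with few crossings. How many essentially different surfaces can be placed, disjointly, in its exterior $E(K)=S^3\setminus\mathring N(K)$? We show that the number is at most linear in the number of crossings. This is the easy case of a question of Makoto Ozawa ("Crossing Numbers of Knots on Closed Surfaces", arXiv:2602.21659 (2026)), which asks the same for diagrams on other closed surfaces.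

**Definition 1.1.** Let $M$ be a compact orientable 3-manifold and $S\subset M$ a compact, connected, two-sided, properly embedded surface.

- $S$ is *incompressible* if for every disk $\Delta\subset\mathring M$ with $\Delta\cap S=\partial\Delta$, the curve $\partial\Delta$ bounds a disk in $S$.
- $S$ is *$\partial$-incompressible* if for every disk $\Delta\subset M$ with $\partial\Delta=\alpha\cup\beta$ (two arcs), $\Delta\cap S=\alpha$, $\Delta\cap\partial M=\beta$, the arc $\alpha$ cuts off a disk from $S$.
- Disjoint surfaces are *parallel* if they cobound a product region $s\times I$ with $\partial s\times I\subset\partial M$.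
- $S\subset E(K)$ is *essential* if it is incompressible and $\partial$-incompressible, not a 2-sphere, and not parallel into $\partial E(K)$.

The *Haken number* $H(E(K))$ is the maximal number of pairwise disjoint, pairwise non-parallel essential surfaces in $E(K)$. Closed surfaces and surfaces with boundary are both counted. This maximum is known to be finite.

Textbook facts used throughout:

- *Alexander.* A sphere in $S^3$ bounds balls on both sides, and a torus in $S^3$ bounds a solid torus on at least one side. Hence $E(K)$ is irreducible: a sphere in it bounds a ball there, on the side missing $K$.
- *Loop theorem.* A two-sided surface that is not a sphere and whose fundamental group does not inject has a compressing disk.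
- If $K$ is nontrivial, $M=E(K)$ is $\partial$-irreducible: the boundary of every properly embedded disk bounds a disk in $\partial M$.
- $H_1(E(K))\cong\mathbb Z$.

**Example 1.2 (unknot).** $E(K)$ is a solid torus. An essential surface in it is orientable and $\pi_1$-injective, so its group embeds in $\mathbb Z$, and it is a disk or an annulus. Incompressible annuli in a solid torus are parallel into the boundary. An essential disk is a meridian disk, and disjoint meridian disks are parallel. So $H=1$.

**Example 1.3 (sums of trefoils).** Let $K$ be the sum of $n\ge2$ trefoils. Its exterior $M$ is $P_n\times S^1$, where $P_n$ is a disk with $n$ holes, with trefoil exteriors $E_1,\dots,E_n$ glued to all but one boundary torus. Let $T_i=\partial E_i$.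

The tori are incompressible: $T_i$ is $\pi_1$-injective in $E_i$ since the trefoil is nontrivial, and in $P_n\times S^1$ since boundary curves of $P_n$ are $\pi_1$-injective for $n\ge 2$. Suppose $T_i,T_j$ were parallel. The product region would be a component of $M\setminus(T_i\cup T_j)$ with both tori and nothing else in its boundary, but the only component adjacent to both also contains $\partial M$. Suppose $T_i$ were $\partial$-parallel. Then $\overline{M\setminus E_i}\cong T^2\times I$ would have abelian group, but it contains $E_j$, $j\ne i$, with $\pi_1(E_j)$ injecting. So $H\ge n$, while $K$ has a diagram with $3n$ crossings. A linear bound is the best one can hope for.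

**Theorem 1.4 (the sphere).** There are constants $a,b$ such that $H(E(K))\le a\,c(K)+b$ for every knot $K$, where $c(K)$ is the usual crossing number.

The proof has two halves: count surfaces by tetrahedra, then triangulate with few tetrahedra.

### 1.1 Counting surfaces by tetrahedra

**Proposition 1.5.** Let $K$ be a nontrivial knot and let $M=E(K)$ have a simplicial triangulation with $t$ tetrahedra. Then $H(M)\le 6t+1$.

*Proof.* Let $\mathcal S=S_1\sqcup\dots\sqcup S_m$ be disjoint, pairwise non-parallel essential surfaces. We must show $m\le6t+1$.

**Step 1: no disks, no inessential boundary curves.** This excludes degenerate pieces. No $S_i$ is a disk: its boundary would bound a disk in $\partial M$, and by irreducibility $S_i$ would be $\partial$-parallel. Every curve of $\partial\mathcal S$ is essential in $\partial M$. Otherwise an innermost inessential one bounds a disk in $\partial M$ with interior missing $\mathcal S$. Push this disk into $M$: its boundary is now parallel in $S_i$ to a component of $\partial S_i$ and bounds a disk in $S_i$ by incompressibility. Then $S_i$ is a collar plus a disk, i.e. a disk, a contradiction.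

**Step 2: two isotopies.** These are the moves by which we simplify $\mathcal S$.

(I) Let $\Delta\subset\mathring M$ be a disk with $\Delta\cap\mathcal S=\partial\Delta\subset S_i$. Then $\partial\Delta$ bounds a disk $E\subset S_i$, and the sphere $E\cup\Delta$ bounds a ball $B\subset\mathring M$. Moreover $\mathcal S\cap B=E$. Indeed $\mathcal S\cap\partial B=E$, so otherwise some $S_j$ (possibly $S_i$) would lie in $B$. It would be closed, not a sphere, with trivial $\pi_1$-image, hence compressible. So an isotopy of $\mathcal S$ supported near $B$ replaces a disk $E_*\subset S_i$ slightly larger than $E$ by a parallel copy $\Delta_*$ of $\Delta$ just outside $B$.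

(II) Let $\Delta$ be a disk with $\Delta\cap\mathcal S=\alpha\subset S_i$, $\partial\Delta=\alpha\cup\beta$, $\Delta\cap\partial M=\beta$. Then $\alpha$ cuts off a disk $E\subset S_i$. The properly embedded disk $E\cup\Delta$ together with a disk $G\subset\partial M$ bounds a ball $B$. Again $\mathcal S\cap B=E$. A component of $\mathcal S$ other than $S_i$ that meets $B$ lies in $B$, since it misses $E\cup\Delta$. If $S_i\setminus E$, which is connected, enters $B$ near $\alpha$, then $S_i\subset B$. So otherwise some component of $\mathcal S$ is closed in a ball (impossible as in (I)) or has a boundary curve in the disk $G$ (impossible by Step 1). An isotopy near $B$ replaces $E_*$ by $\Delta_*$ as before.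

In both cases, since $\mathcal S\cap B=E$, the ball $B$ is locally the quadrant between $E$ and $\Delta$ along $\partial\Delta$, resp. along $\alpha$. So $\Delta_*$ lies on the other side of $\Delta$ from $B$, on the same side of $S_i$ as $\Delta$.

**Step 3: minimal position.** Isotope $\mathcal S$ to be transverse to all simplices so that the pair (weight $|\mathcal S\cap M^{(1)}|$; total number of circle components of $\mathcal S\cap\sigma$ over all 2-simplices $\sigma$) is lexicographically minimal.

**Claim 1.** *No $\mathcal S\cap\sigma$ contains a circle.* If $\sigma\subset\partial M$, the circle would be inessential in $\partial M$. Otherwise an innermost circle bounds $\Delta\subset\mathring\sigma$ with $\Delta\cap\mathcal S=\partial\Delta$ (arcs of $\mathcal S\cap\sigma$ end on $\partial\sigma$, so none lies inside). Apply (I), with $\Delta_*$ off the 2-skeleton. The weight does not increase, the circle $\partial\Delta$ disappears, and no circle is created. Contradiction.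

**Claim 2.** *No arc of $\mathcal S\cap\sigma$ has both ends on one edge $e$.* Otherwise take an outermost such arc $\alpha$. It cuts off $\Delta\subset\sigma$ with $\partial\Delta=\alpha\cup\beta$, $\beta\subset\mathring e$, $\Delta\cap\mathcal S=\alpha$ (there are no circles by Claim 1).

* $e\not\subset\partial M$: pushing $\mathcal S$ across $\Delta$ past $\beta$ lowers the weight by 2.
* $\sigma\subset\partial M$: push $\partial\mathcal S$ across $\Delta$ inside $\partial M$ and extend the isotopy to a collar. The weight drops by 2.
* $e\subset\partial M$, $\sigma\not\subset\partial M$: here $\Delta\cap\partial M=\beta$; apply (II). The only edge near $\Delta$ is $e$. The disk $\Delta_*$ misses $\beta\subset\Delta$. It also misses the continuation of $e$ beyond the ends of $\beta$, which is on the other side of $S_i$. So $\Delta_*$ has weight 0, while the ends of $\beta$ lie in $E_*$. The weight drops by at least 2.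

Each case contradicts minimality.

**Claim 3.** *For each tetrahedron $\Theta$, every component of $\mathcal S\cap\Theta$ is a disk.* Components without boundary would be closed surfaces in a ball, which is impossible. Suppose there are non-disk components. Among their boundary curves on the sphere $\partial\Theta$ choose $\lambda\subset\partial Y$ bounding a disk $D_\lambda\subset\partial\Theta$ that contains no other boundary curve of a non-disk component. In $D_\lambda$, replace the subdisks bounded by the outermost curves of $\mathcal S\cap\mathring D_\lambda$ by parallel copies of the disk components they bound, and push into $\mathring\Theta$. This gives a disk $\Delta\subset\mathring\Theta$ with $\Delta\cap\mathcal S=\partial\Delta$ parallel to $\lambda$ in $Y$. The disk $E$ of (I) contains $\lambda$, or else it contains $Y$ minus a collar of $\lambda$. In the second case, as $Y$ is not a disk, $E$ contains another boundary curve of $Y$. Every curve of $\mathcal S\cap\partial\Theta$ crosses edges by Claim 1, so $E$ has positive weight, while $\Delta_*\subset\mathring\Theta$ has weight 0. So (I) lowers the weight, a contradiction.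

**Step 4: most regions of a tetrahedron are products.** First, *no vertex-free disk $Q\subset\partial\Theta$ is bounded by a curve of $\mathcal S\cap\partial\Theta$, or by an arc of an edge and an arc of such a curve.* Indeed, edges meet $\mathring Q$ in arcs with both ends on the curve; in the first case there are such arcs, by Claim 1. An outermost one, or $Q$ itself if there are none, cuts off a disk inside one face. This shows an arc of $\mathcal S$ in a face with both ends on one edge, contradicting Claim 2.

So each curve of $\mathcal S\cap\partial\Theta$ has vertices on both sides. It surrounds one of the four vertices, or separates the vertices two and two. Two disjoint curves of the second kind cobound a vertex-free annulus, and so do two curves around the same vertex. Hence the curves fall into at most $4+1=5$ classes, and consecutive curves of a class cobound a vertex-free annulus containing no other curve. Edges cross this annulus in spanning arcs only, since a non-spanning arc would cut off a forbidden disk.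

Call a region of $\Theta\setminus\mathcal S$ *good* if it lies between two consecutive disks of one class. It is a ball $D^2\times I$ with $D^2\times\partial I\subset\mathcal S$, whose side $\partial D^2\times I$ is divided by edges into rectangles, each in one face. If $\mathcal S\cap\Theta$ has $N$ disks, there are $N+1$ regions, of which at least $N-5$ are good. So at most 6 regions of $\Theta$ are bad.

**Step 5: good components are $I$-bundles.** Call a component $R$ of $M$ cut along $\mathcal S$ *good* if it contains no bad tetrahedral region. At most $6t$ components are not good. Let $R$ be good. Fiber the edge segments in $R$ by themselves (each runs from $\mathcal S$ to $\mathcal S$), then the rectangles by intervals extending this, then the regions $D^2\times I$, extending the fibering of $\partial D^2\times I$. So $R$ is an $I$-bundle over a compact connected surface $B$. Its horizontal boundary is $R\cap\mathcal S$ and its vertical boundary lies in $\partial M$.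

If the bundle is trivial, its two ends are sides of surfaces $S_i,S_j$. If $i\neq j$ these are parallel, which is excluded. If $i=j$, then $M$ is $R$ glued along $S_i$ and $m=1$. If the bundle is nontrivial, its zero section $B_R$ is a properly embedded one-sided surface.

**Step 6: the count.** For $m\le1$ there is nothing to prove. Let $m\ge2$. Then every good $R$ contains a one-sided $B_R$. Suppose there were two, $B_1,B_2$, in different components. For each $i$ there is a loop near $B_i$ meeting $B_i$ once and missing the other. So $[B_1],[B_2]$ would be independent in $H_2(M,\partial M;\mathbb Z_2)\cong H^1(M;\mathbb Z_2)=\mathbb Z_2$, which is absurd. Hence $M$ cut along $\mathcal S$ has at most $6t+1$ components. Consider the dual graph, with the components as vertices and the $S_i$ as edges. It is connected, and $H_1(M)=\mathbb Z$ surjects onto its $H_1$, so its first Betti number is at most 1. Therefore $m\le\#\{\text{components}\}\le 6t+1$. $\square$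

### 1.2 Triangulating the exterior

*Proof of Theorem 1.4.* For the unknot $H=1$. Let $K$ be nontrivial and $D\subset S^2$ a diagram with $c=c(K)\ge1$ crossings. $D$ is a connected 4-valent graph with $2c$ edges, so its complementary regions are open disks. Coning each from a center gives $4c$ triangles. After two barycentric subdivisions we have a simplicial triangulation $\mathcal C$ of $S^2$ with $144c$ triangles containing $D$ in its 1-skeleton. Each edge of $D$ is now divided into four, so there are at least two vertices between consecutive crossings along $D$.

Triangulate $S^2\times[-1,1]$ by prisms over $\mathcal C$ between the levels $-1,0,\frac14,1$, each prism cut into three tetrahedra without new vertices according to a fixed ordering of the vertices of $\mathcal C$. Cone off the two complementary balls. The knot $K$ is now in the 1-skeleton. It runs in level $0$, except that at each crossing the two edges of $\mathcal C$ on the over strand next to the crossing are lifted to level $\frac14$ and connected to level $0$ by vertical segments over their other endpoints. These endpoints are different for different crossings.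

Subdivide barycentrically twice more and remove the open simplicial neighborhood of $K$. The exterior is triangulated with $t\le a'c$ tetrahedra, $a'$ an absolute constant. Proposition 1.5 gives $H(E(K))\le 6a'c+1$. $\square$

## 2. Diagrams on an arbitrary closed surface

Let $F\subset S^3$ be a closed connected (hence orientable) surface with $N(F)\cong F\times[-1,1]$.

**Definition 2.1.** A *regular projection* or *diagram* $D$ of $K$ on $F$ is obtained by isotoping $K$ into $N(F)$ and projecting to $F$. The image has only finitely many transverse double points (crossings), with over/under information. $c(D)$ is the number of crossings, and $c(K;F)=\min_D c(D)$.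

Crossings alone control nothing when $F$ has genus 2. In Section 5 we meet knots $K_g$ with $H(E(K_g))\ge 2g-1$, all of which lie without crossings on one standard genus 2 surface. So one also charges for crossing the boundaries of compressing disks.

**Definition 2.2.** Let $\mathcal D$ be a maximal system of disjoint, non-parallel compressing disks for $S^3\setminus\mathring N(F)$, and $\Gamma=\partial\mathcal D$, regarded on $F$. "Maximal" means maximal under inclusion. Write $\Gamma=\Gamma_1\cup\Gamma_2$ according to the side of the disks; each $\Gamma_i$ is embedded, and $\Gamma_1,\Gamma_2$ are transverse. Diagrams are in general position to $\Gamma$: transverse, with no crossing on $\Gamma$, and missing the points where curves of $\Gamma$ intersect. The *compressing diagrammatic complexity* is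
$$c_{\mathcal D}(K;F)=\min_D\big(c(D)+|D\cap\Gamma|\big).$$

**Example 2.3.** For $F=S^2$ there are no compressing disks, so $c_{\mathcal D}$ is the crossing number. For the standard torus, $\Gamma$ is a meridian and a longitude meeting once. A $(p,q)$ torus knot ($p,q>0$) lies on $F$ without crossings and meets $\Gamma$ in $p+q$ points, so $c_{\mathcal D}\le p+q$.

**Lemma 2.4.** Each side $M'$ of $F$ is irreducible. Disjoint compressing disks of $M'$ with parallel boundaries are parallel. So systems of disjoint non-parallel disks are finite and extend to maximal ones.

*Proof.* A sphere in $\mathring M'$ bounds two balls in $S^3$, and the one missing the connected surface $F$ lies in $M'$. If $\partial E,\partial E'$ cobound an annulus $A'\subset\partial M'$, the sphere $E\cup A'\cup E'$, pushed in, bounds a ball. This gives a product $D^2\times I$ with $\partial D^2\times I=A'$. Finally $F$ carries only finitely many disjoint, pairwise non-parallel essential curves. $\square$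

**Question.** Are there $C_1>0$, $C_2\ge0$, depending only on $F$ and $\mathcal D$, with
$$c_{\mathcal D}(K;F)\ge C_1\cdot H(E(K))-C_2\quad\text{for every knot }K\subset S^3\,?\tag{2.1}$$

For $F=S^2$ this is Theorem 1.4. In general the answer is **no**, but it is yes for a large explicit class.

**Theorem A.** There are a closed connected surface $F\subset S^3$ (of genus 6), a maximal compressing disk system $\mathcal D$ for $F$, and knots $K_g$ ($g\ge2$) with
$$c_{\mathcal D}(K_g;F)=0,\qquad H(E(K_g))\ge 2g-1.$$
So for this $(F,\mathcal D)$ no $C_1>0,C_2\ge0$ work. In fact no inequality $c_{\mathcal D}(K;F)\ge\varphi(H(E(K)))$ with $\varphi(x)\to\infty$ as $x\to\infty$ holds. (By Section 7 the system $\mathcal D$ can also be taken of maximum cardinality.)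

**Theorem B.** Let $F\subset S^3$ be a closed connected surface and $\Gamma\subset F$ a finite union of transverse simple closed curves such that every component of $F\setminus\Gamma$ is an open disk, an open annulus, an open pair of pants, or a sphere. Then there are $C_1>0$, $C_2\ge0$ depending only on $(F,\Gamma)$ such that every diagram $D$ on $F$ (in general position to $\Gamma$) of every knot $K$ satisfies $c(D)+|D\cap\Gamma|\ge C_1H(E(K))-C_2$.

**Corollary C.** If at least one side of $F$ is a handlebody, (2.1) holds (with suitable constants) for every maximal $\mathcal D$. In particular it holds for every $F$ of genus $\le1$ and for every Heegaard surface.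

**Complement D.** (i) In Theorem B, "pair of pants" cannot be weakened to "4-holed sphere": there are a genus 2 surface $S$ and disjoint curves $\mu_1,\mu_2\subset S$ with $S\setminus(\mu_1\cup\mu_2)$ an open 4-holed sphere, such that each $K_g$ has a crossingless diagram on $S$ meeting $\mu_1\cup\mu_2$ in 2 points. (ii) The linear order in Corollary C is optimal for $F=S^2$: the sum of $n\ge2$ trefoils has $c\le3n$ and $H\ge n$.

Part (ii) is Example 1.3. We do not classify all $(F,\mathcal D)$: cases covered neither by Theorem B nor by the construction for Theorem A, for instance one-holed torus components of $F\setminus\Gamma$, are left open.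

**What changes off the sphere.** The natural plan is to repeat Section 1: triangulate $E(K)$ with at most $a'(c(D)+|D\cap\Gamma|)+b'$ tetrahedra. If $F\setminus\Gamma$ consists of disks, this works, because $\Gamma\cup D$ (made connected) cuts $F$ into few polygons. It stops working as soon as there is an annulus.

**Example 2.5.** Let $J_0$ be a nontrivial knot and $F=\partial N(J_0)$. The outside of $F$ has no compressing disk; in the solid torus all compressing disks are parallel. So $\Gamma$ is one meridian $\mu$, and $F\setminus\Gamma$ is an open annulus. For odd $q$ the $(2,q)$ cable of $J_0$ lies on $F$ without crossings and meets $\mu$ twice, so $c(D)+|D\cap\Gamma|=2$. Its Alexander polynomial is $\Delta_{J_0}(t^2)\Delta_{T(2,q)}(t)$, with $\Delta_{T(2,q)}$ of breadth $|q|-1$. So infinitely many exteriors occur. But only finitely many complexes have at most a given number of tetrahedra. *No bound $t\le a'(c+|D\cap\Gamma|)+b'$ holds here.*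

The infinitely many diagrams differ by twists along the annulus. The way out is that the count in Section 1 tolerates drilling out a fixed link $\kappa$: we need not triangulate $E(K)$, only $E(K)$ minus a neighborhood of $\kappa$, and the bound gets worse only by the number of components of $\kappa$. Twists can be undone in the complement of such a link.

## 3. Drilling out the twists

### 3.1 The count with a drilled link

**Proposition 3.1.** Let $K$ be a nontrivial knot, $M=E(K)$, $\kappa\subset\mathring M$ a (possibly empty) link with $s$ components, $V=\bigsqcup V_l$ its tubular neighborhood, and suppose $X=M\setminus\mathring V$ has a simplicial triangulation with $t$ tetrahedra. Then $H(M)\le6t+s+1$.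

*Proof.* Let $\mathcal S$ be as in the proof of Proposition 1.5. Steps 1 and 2 there take place in $M$ and do not mention the triangulation, so we keep them. The surfaces now meet $V$, and this must be controlled.

**Step 1: minimal position.** Isotope $\mathcal S$ so that it is transverse to everything, meets $V$ in meridian disks each meeting $\kappa$ once, and lexicographically minimizes: $|\mathcal S\cap\kappa|$; the weight $|\mathcal S\cap X^{(1)}|$; the number of circle components of $\mathcal S\cap\sigma$ over all 2-simplices $\sigma$ of $X$.

Any $\mathcal S$ transverse to $\kappa$ meets a thin tube around $\kappa$ in meridian disks. Stretching this tube to $V$ rel $\kappa$ shows that *the minimum of $|\mathcal S\cap\kappa|$ equals the minimum over all isotopic surfaces transverse to $\kappa$*. Two consequences when (I) or (II) is applied to a disk $\Delta$ disjoint from $\kappa$: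

(3.1) $E\cap\kappa=\emptyset$, since the move removes the points of $E\cap\kappa$ and adds none.

(3.2) If moreover $\partial E\cap V=\emptyset$, then $E\cap V=\emptyset$, since every component of $\mathcal S\cap V$ meets $\kappa$ and lies in $E$ or misses $E$. So if also $\Delta\cap V=\emptyset$, the move does not change $\mathcal S\cap V$.

**Step 2: the three claims again.** *Claim 1* (no circles in a 2-simplex $\sigma$): if $\sigma\subset\partial V$, a circle would be inessential in $\partial V$, but $\mathcal S\cap\partial V$ consists of meridians. The case $\sigma\subset\partial M$ is as before. Otherwise use (I) as before; the disk $\Delta\subset\mathring\sigma$ satisfies (3.2).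

*Claim 2* (no arc of $\mathcal S\cap\sigma$ with both ends on one edge $e$): take $\alpha$ outermost, with $\Delta,\beta$ as before.

* $e\not\subset\partial X$: push across $\Delta$; the weight drops by 2.
* $\sigma\subset\partial M$: as before. $\sigma\subset\partial V$: push the meridian circles across $\Delta$ inside $\partial V$ and extend the isotopy to a collar, away from $\kappa$; the weight drops by 2.
* $e\subset\partial M$, $\sigma\not\subset\partial M$: as before with (II). Here $\partial E$ is $\alpha$ together with an arc of $\partial M$, so (3.2) applies.
* $e\subset\partial V_l$, $\sigma\not\subset\partial V_l$: this case is new. $\mathcal S$ cuts $\partial V_l$ along $d\ge1$ meridian circles into annuli. Let $R$ be the one containing $\beta$.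

 *(i) $\beta$ spans $R$.* If $d=1$, then $\beta$ leaves and returns on different sides of $S_i$. This is impossible, as $\Delta$ lies on one side of the two-sided surface $S_i$ along $\alpha$. If $d\ge2$, then $\beta$ joins two meridian disks $D_1\ne D_2$, both in $S_i$ as $\alpha$ connects them. They bound a piece $(D^2\times I,\,0\times I)$ of $(V_l,\kappa)$. A homeomorphism of the piece preserving $0\times I$ makes $\beta$ a fiber $\{pt\}\times I$, so a radial strip joins $\beta$ to $\kappa_0=0\times I$. The disk $\Delta\cup\text{strip}$ meets $\mathcal S$ in an arc of $S_i$, and the rest of its boundary is $\kappa_0$. Pushing $S_i$ along it across $\kappa_0$ removes two points of $\mathcal S\cap\kappa$, a contradiction.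

 *(ii) $\beta$ has both ends on one boundary circle of $R$.* It cuts off a disk $G\subset R$, $\partial G=\beta\cup\beta'$, $\beta'\subset\partial D_1$, where $D_1$ is a component of $\mathcal S\cap V_l$. Apply (I) to $\Delta'=\Delta\cup G$, whose boundary is $\alpha\cup\beta'$. It misses $\kappa$, so $E\cap\kappa=\emptyset$ by (3.1), and $E$ contains no component of $\mathcal S\cap V$. No interior of such a component meets $\partial E=\alpha\cup\beta'$, so $E\subset X$, and across $\beta'$ the part of $S_i$ outside $E$ is in $D_1\subset V_l$. Since $\mathcal S\cap B=E$, near $\beta'$ the ball $B$ is the quadrant between $E$ and $G$ not containing $D_1$. It is on the $X$ side of $G$ there, and hence along all of $G$. So near $G$ the copy $\Delta'_*$ lies in $\mathring V_l$, where there are no edges. It leaves $V_l$ through an arc of $\partial V_l$ parallel to $\beta$ just outside $G$, and then runs parallel to $\Delta$. Near $\Delta$ the only edge is $e$. The disk $\Delta'_*$ misses $\beta\subset\Delta'$, and it misses the continuation of $e$ beyond the ends of $\beta$, which is on the other side of $S_i$. So $\Delta'_*$ has weight 0. The new surface meets $V$ in the same meridian disks, except that $D_1$ is changed by an isotopy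 along $G$, away from $\kappa$. The ends of $\beta$ lie in $E_*$, so the weight dropped by at least 2, a contradiction.

*Claim 3* (components of $\mathcal S\cap\Theta$ are disks): as before. The disk $\Delta\subset\mathring\Theta$ satisfies (3.2), so the move keeps $\mathcal S\cap V$.

**Step 3: good components.** Step 4 of Section 1.1 concerns one tetrahedron and applies verbatim: at most 6 regions of each tetrahedron are bad. Call a component $R$ of $M$ cut along $\mathcal S$ good if it contains no bad tetrahedral region *and no $V_l$ with $V_l\cap\mathcal S=\emptyset$*. At most $6t+s$ components are not good. Let $R$ be good. As before $R\cap X$ is an $I$-bundle with horizontal boundary in $\mathcal S$. Each component of $R\cap\partial V_l$ is an annulus with an induced $I$-fibering whose fibers end on $\mathcal S$. Its whole boundary is horizontal, so its base is a circle. As the total space is an annulus, the bundle is trivial and the fibers are spanning. So the fibering extends over the adjacent piece $D^2\times I$ of $V_l$, and $R$ is an $I$-bundle with vertical boundary in $\partial M$. Steps 5 and 6 of Section 1.1 finish the proof: for $m\ge2$ there is at most one good component, so at most $6t+s+1$ components, and $m\le6t+s+1$.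 $\square$

### 3.2 Proof of Theorem B

*Constants* depend only on $(F,\Gamma)$. Let $D$ be a diagram of $K$, $c=c(D)$, $n=|D\cap\Gamma|$. It suffices to find constants $a>0$, $b\ge 1$ with $H(E(K))\le a(c+n)+b$; then $C_1=1/a$, $C_2=b/a$. For trivial $K$ this holds since $H=1$. Let $K$ be nontrivial.

If $F$ is a sphere and $\Gamma=\emptyset$, replace $\Gamma$ by a small circle bounding a disk. $D$ can be isotoped off that disk without changing $c$ and $n=0$. So all components of $F\setminus\Gamma$ are disks, annuli or pants.

**Step 1: fix arcs cutting $F\setminus\Gamma$ into disks, and standardize $D$ near $\Gamma$.** Let $N\subset N'$ be fixed regular neighborhoods of $\Gamma$ with $N'\setminus\mathring N$ a union of collars. Fix $\Lambda\subset F$: in each annulus component of $F\setminus\Gamma$ one arc joining its two ends; in each pair of pants two disjoint arcs, one joining ends 1 and 2, the other ends 2 and 3. They end at fixed distinct points of $\Gamma$, not on two curves of $\Gamma$, and $\Lambda\cap N'$ consists of short fibers. All components of $F\setminus(\Gamma\cup\Lambda)$ are open disks.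

By an isotopy of $F$ preserving $\Gamma$, first slide the points $D\cap\Gamma$ off $\Lambda\cap\Gamma$. Then stretch a thin neighborhood of $\Gamma$, which $D$ meets in $n$ short arcs, to $N'$. Now $D\cap N'$ consists of $n$ short arcs crossing $\Gamma$ once, each crossing every collar it meets in a fiber, and missing $\Lambda\cap N'$.

**Step 2: find new cutting arcs that meet $D$ rarely.** Let $\hat X$ run over the components of $\overline{F\setminus N'}$: compact disks, annuli, pants. Let $D_X=D\cap\hat X$ have $c_X$ crossings and $e_X$ endpoints. As a graph it has $2c_X+e_X/2$ edges, plus at most one vertexless circle (such a circle is all of $D$). So it has at most $m_X=2c_X+e_X+1$ edges.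

Removing finitely many points does not disconnect $\hat X$, so two prescribed points of $\partial\hat X$ off $D$ can be joined by an embedded arc that visits each region of $\hat X\setminus D_X$ at most once. It crosses each edge at most once, hence meets $D_X$ in at most $m_X$ points. In an annulus take such an arc with the endpoints of $\Lambda\cap\hat X$. In pants take first such an arc for ends 1 and 2. Cutting along it gives an annulus in which the graph has at most $2m_X$ edges, and there take the second arc, with at most $2m_X$ further points. We obtain arcs $\Lambda'_X$ with the endpoints and connection pattern of $\Lambda\cap\hat X$ and $|\Lambda'_X\cap D_X|\le3m_X$.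

**Step 3: move the new arcs to the fixed ones.** There is a homeomorphism $f_X$ of $\hat X$, the identity on $\partial\hat X$, with $f_X(\Lambda'_X)=\Lambda\cap\hat X$. Indeed both systems cut $\hat X$ into a disk, and the cyclic word around its boundary is determined by the endpoints: for pants, all of end 1, first arc, an arc of end 2, second arc, all of end 3, second arc back, the other arc of end 2, first arc back. So the identity on $\partial\hat X$ and homeomorphisms of the arcs give a homeomorphism of the boundary circles, and one extends over the disk. Put $f_X=\mathrm{id}$ for disks, and $f=\bigcup f_X\cup\mathrm{id}_{N'}$.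

**Step 4: only twists are lost.** The mapping class groups rel boundary of the annulus and of pants are $\mathbb Z$ and $\mathbb Z^3$, generated by Dehn twists along boundary-parallel curves (Farb–Margalit, *A Primer on Mapping Class Groups*, Prop. 2.4 and §3.6). So $f^{-1}$ is isotopic rel $N$ to a product $\eta$ of powers of Dehn twists along *fixed* disjoint curves $\delta_1,\dots,\delta_r$, supported in the collars $N'\setminus N$ of the ends of annuli and pants. Put $D_0=f(D)$, a diagram of a knot $K_0$. Then $D=f^{-1}(D_0)$ is isotopic in $F$ to $\eta(D_0)$, and $c(D_0)=c$, $|D_0\cap\Gamma|=n$. Since $\sum e_X=2n$,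
$$|D_0\cap\Lambda|\le3\sum(2c_X+e_X+1)\le 6c+6n+\text{const},\qquad |D_0\cap\textstyle\bigcup\delta_l|\le2n.\tag{3.3}$$
(For the second bound: in the collars $D_0=D$ consists of at most $2n$ fibers.) The exponents in $\eta$ are not bounded.

**Step 5: absorb $\eta$ in a drilled link.** Use a bicollar $F\times[-2,2]\subset S^3$, and put $K_0\subset F\times[-\frac12,\frac12]$. Let $A_l\subset F$ be the annulus supporting the twist along $\delta_l$, and $T_l^\pm=A_l\times[\pm\frac34-\frac18,\pm\frac34+\frac18]$. Define $\Phi$ on $S^3\setminus\bigcup\mathring T_l^\pm$ as $\eta\times\mathrm{id}$ on $F\times[-\frac34,\frac34]$ and the identity elsewhere. At levels $\pm\frac34$ off the removed parts, both definitions agree, because $\eta$ is the identity outside $\bigcup\mathring A_l$. Also $\eta\times\mathrm{id}$ preserves each $A_l\times\{pt\}$. So $\Phi$ is a self-homeomorphism of $S^3\setminus\bigcup\mathring T_l^\pm$. It carries $K_0$ to a knot with diagram $\eta(D_0)$, which is isotopic to $K$ and which we take as $K$. With $\kappa$ the cores of the $T_l^\pm$ ($s=2r$ components), $\Phi$ shows that $E(K)\setminus\mathring N(\kappa)$ is homeomorphic to the exterior of the link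
$$\mathcal L=K_0\cup\bigcup_l\delta_l\times\{\pm\tfrac34\}.$$
If this exterior has a triangulation with $t$ tetrahedra, Proposition 3.1 gives $H(E(K))\le6t+2r+1$.

**Step 6: triangulate the exterior of $\mathcal L$ with $O(c+n)+O(1)$ tetrahedra.** The graph $\Gamma\cup\Lambda\cup\bigcup\delta_l\cup D_0$ (add a vertex on each vertexless circle) has $O(c+n)+O(1)$ vertices by (3.3). Its valences are bounded up to the fixed contributions of $\Gamma\cup\Lambda$. So it has $O(c+n)+O(1)$ edges.

We need it connected. $\Gamma\cup\Lambda$ is connected: its complement consists of open disks, each having a single end, so a neighborhood of one component of the graph together with its adjacent disks is open and closed in $F$. Each $\delta_l$ meets $\Lambda$, since every end of an annulus or of pants receives an arc of $\Lambda$. If $D_0$ misses the rest, add one connecting edge. Now the graph is connected and contains $\Gamma\cup\Lambda$, whose complementary regions are open disks. So all its complementary regions are open disks.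

Cone these from centers and subdivide barycentrically twice. This gives a simplicial triangulation $\mathcal C$ of $F$ with $O(c+n)+O(1)$ triangles containing the graph, with at least two vertices between consecutive crossings along $D_0$. Triangulate $F\times[-1,1]$ by prisms over $\mathcal C$ between the levels $-1,-\frac34,0,\frac14,\frac34,1$, each cut into three tetrahedra by a vertex ordering. Then $\mathcal L$ is in the 1-skeleton: the $\delta_l$ in levels $\pm\frac34$, and $K_0$ in level 0 with over strands lifted to level $\frac14$ at crossings as in Section 1.2.

Let $M_1,M_2$ be the closures of the components of $S^3\setminus F\times[-2,2]$ with *fixed* triangulations having the graph $(\Gamma\cup\Lambda)\times\{\pm2\}$ as a subcomplex. Fill $F\times[1,2]$, and similarly $F\times[-2,-1]$, as follows. Subdivide each wall $(\text{edge of }\Gamma\cup\Lambda)\times[1,2]$ by coning its boundary polygon from an interior point. Then for each disk $Q$ of $F\setminus(\Gamma\cup\Lambda)$, cone the boundary of the ball $Q\times[1,2]$ (triangulated by $\mathcal C$ below, by the fixed triangulation above, and by the walls) from an interior point. This uses $O(c+n)+O(1)$ tetrahedra.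

Altogether $S^3$ is built from $O(c+n)+O(1)$ tetrahedra, possibly with self-identifications on their boundaries, and $\mathcal L$ is in the 1-skeleton. A fixed number of barycentric subdivisions makes this simplicial. Removing the open simplicial neighborhood of $\mathcal L$ after two more subdivisions triangulates the exterior of $\mathcal L$. So $t\le a'(c+n)+b'$, and
$$H(E(K))\le 6a'(c+n)+6b'+2r+1.\qquad\blacksquare$$

In Example 2.5 this says: however large $q$ is, drilling out four curves leaves an exterior triangulated by a bounded number of tetrahedra.

## 4. Surfaces with a handlebody side

*Proof of Corollary C.* We show that maximality forces the regions of $F\setminus\Gamma$ to be small. If $F$ is a sphere, $\Gamma=\emptyset$ and Theorem B applies. If $F$ is a torus, it bounds a solid torus, whose compressing disks are all parallel; so $F$ cut along $\Gamma_1$ is an annulus. Now let the side $M_1$ be a handlebody of genus $\ge2$, with disks $\mathcal D_1\subset\mathcal D$. A *scar* is a copy of a disk of $\mathcal D_1$ in the boundary of a piece of $M_1$ cut along $\mathcal D_1$.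

**Step 1: how a parallel disk looks.** Let $E$ be a compressing disk disjoint from $\mathcal D_1$ and parallel to $E_1\in\mathcal D_1$. Then $\partial E,\partial E_1$ cobound an annulus in $F$. A further curve of $\Gamma_1$ in it would be essential in it, and by Lemma 2.4 its disk would be parallel to $E_1$, which is excluded. So $\partial E$ bounds, in the boundary of the piece containing $E$, a disk with exactly one scar.

**Step 2: $\Gamma_1$ cuts $F$ into pants.** The pieces of $M_1$ cut along $\mathcal D_1$ are handlebodies. Suppose one, $Y$, had positive genus. It would contain a disk missing the scars whose boundary is nonseparating in $\partial Y$. This boundary bounds no disk in $F$, since such a disk would contain no curve of $\Gamma_1$ and so lie in $\partial Y$. By Step 1 the disk is not parallel to one of $\mathcal D_1$. This contradicts maximality. So all pieces are balls.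

A ball with $\ge4$ scars contains a disk $E$ with at least two scars on each side. A disk in $F$ bounded by $\partial E$ would contain a curve of $\Gamma_1$, which would then be inessential; so $\partial E$ is essential. By Step 1, $E$ is not parallel to a disk of $\mathcal D_1$. Again this contradicts maximality. A ball with no scar would make $F$ a sphere. One scar would make a curve of $\Gamma_1$ inessential. Two scars would give two parallel disks of $\mathcal D_1$, or, if both come from the same disk, genus 1. So each ball has exactly three scars.

**Step 3: cut further along $\Gamma_2$.** $F\setminus\Gamma$ is obtained from pants (or an annulus) by cutting along disjoint proper arcs and closed curves of $\Gamma_2$. The curves of $\Gamma_2$ are essential in $F$, so the closed ones bound no disk. Cutting along an arc turns a disk into two disks. It turns an annulus into a disk, or a disk and an annulus. It turns pants into an annulus, two annuli, or a disk and pants. Cutting along a closed curve not bounding a disk turns an annulus into two annuli, and pants into an annulus and pants. So only disks, annuli and pants occur, and Theorem B applies. $\blacksquare$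

## 5. Knots on a 4-holed sphere with $2g-1$ Seifert surfaces

Theorem B used that the mapping class groups of annuli and pants are generated by twists along finitely many fixed disjoint curves. The next surface, the 4-holed sphere, has a richer supply of arcs, one for every slope. We turn this into knots.

### 5.1 The pillowcase and the knots $K_g$

Let $P=\mathbb R^2/G$, $G=\{x\mapsto\pm x+2w:w\in\mathbb Z^2\}$, an oriented sphere with four cone points $\mathbb Z^2/2\mathbb Z^2$. For primitive $v\in\mathbb Z^2$, the segments $[x,x+v]$, $x\in\mathbb Z^2$, contain no fixed point of a rotation in their interiors. The half-turn about $x$ takes $[x,x+v]$ to $[x-v,x]$. So they project to two disjoint arcs, whose union we call $\ell(v)$; each arc joins a class $x$ to the class $x+v$. For example $\ell((1,0))$ is the image of the two horizontal segments $[(0,0),(1,0)]$ and $[(0,1),(1,1)]$.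

Let $\det(v,w)=\pm1$. The half-turns in $G$ take the unit parallelogram at $x$ spanned by $v,w$ to those at points congruent to $x+v+w$ mod 2, and the center of a parallelogram is not a lattice point. So the parallelograms form two $G$-orbits with trivial stabilizers. Hence $\ell(v)\cup\ell(w)$ is a circle through the four cone points, with arcs of $\ell(v)$ and $\ell(w)$ alternating, and it bounds two open squares.

Let $v_0=(0,-1)$, $v_1=(1,0)$, $v_{i+1}=4v_i-v_{i-1}$; so $v_2=(4,1)$. Then $\det(v_{i-1},v_i)=1$ for all $i$, and $v_{i+1}\equiv v_{i-1}$ mod 2. Fix $g\ge2$, $k=2g+1$, $0=t_0<t_1<\dots<t_k<t_{k+1}=1$. Embed $P\times[-1,2]$ standardly in $S^3$, with complement two balls, and let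
$$K=K_g=\ell(v_0)\times0\,\cup\,\{\text{cone points}\}\times[0,1]\,\cup\,\ell(v_k)\times1.$$
With $p_0=[0]$, $p_1=[v_0]$, $p_2=[v_0+v_1]$, $p_3=[v_1]$: for even $i$, $\ell(v_i)$ joins $p_0p_1$ and $p_2p_3$; for odd $i$ it joins $p_0p_3$ and $p_1p_2$. As $k$ is odd, $K$ is a knot. Orient it with the strands at $p_0,p_2$ up and at $p_1,p_3$ down.

**Lemma 5.1.** There is a genus 2 surface $S\subset S^3$, independent of $g$ and bounding genus 2 handlebodies on both sides, such that every $K_g$ is isotopic to a simple closed curve on $S$.

*Proof.* Let $B_1$ be the ball bounded by $P\times1$ not containing $P\times0$, and $T=\ell(v_0)\times0\cup\{\text{cone points}\}\times[0,1]$: two arcs, independent of $g$. Put $V=B_1\cup N(T)$, $S=\partial V$. $V$ is a ball with two 1-handles. The disks $\ell(v_0)\times[0,1]$ show that $T$ is a trivial tangle in $\overline{S^3\setminus B_1}$, so the complement of $V$ is a genus 2 handlebody too.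

Now $K_g=T\cup(\ell(v_k)\times1)$ with $\ell(v_k)\times1\subset\partial B_1$. Identify a tube with $D^2\times I$ so that $K_g$ runs along a radius at angle $\theta_0$ in one foot, along the core, and along a radius at angle $\theta_1$ in the other foot. Choose a function $\theta$ with $\theta(0)=\theta_0$, $\theta(1)=\theta_1$. For $u\in[0,1]$ replace this by: the radius at $\theta_0$ from $1$ to $u$, the arc $(ue^{i\theta(t)},t)$, the radius at $\theta_1$ from $u$ to $1$. These unknotted arcs with fixed ends isotope $K_g$, from $u=0$ to $u=1$, to a simple closed curve on $S$. It runs once along each tube. $\square$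

The curve meets the meridians $\mu_1,\mu_2$ of the two tubes once each, and $S\setminus(\mu_1\cup\mu_2)$ is an open 4-holed sphere. So $c(D)+|D\cap(\mu_1\cup\mu_2)|=2$ for all $g$. Once we know that $H(E(K_g))\to\infty$, **Complement D(i)** is proved.

### 5.2 The sheets

We build $2g-1$ disjoint Seifert surfaces. Each is assembled from vertical strips over the $\ell(v_i)$ and horizontal squares between $\ell(v_{i-1})$ and $\ell(v_i)$; the freedom is which of the two squares to use.

**The exterior.** Let $\Delta\subset P$ be the union of small disks around the cone points, $P_0=P\setminus\mathring\Delta$, and $R_0,R_k$ the unions of $\Delta$ with thin strips around $\ell(v_0),\ell(v_k)$. For small $\varepsilon>0$ take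
$$N(K)=\Delta\times[0,1]\cup R_0\times[-\varepsilon,0]\cup R_k\times[1,1+\varepsilon],$$
a regular neighborhood of $K$ (with its horizontal arcs pushed slightly to levels $-\varepsilon/2$ and $1+\varepsilon/2$). So $\partial\Delta\times[0,1]$, $(R_0\cap P_0)\times0$ and $(R_k\cap P_0)\times1$ lie in $\partial E(K)$.

**Sides.** Each arc of $\ell(v_i)$ joins a down point ($p_1$ or $p_3$) to an up point ($p_0$ or $p_2$); direct it from down to up. For $1\le i\le k$ name the two squares of $\ell(v_{i-1})\cup\ell(v_i)$ so that

$(*)$ $Q_i^+$ is to the left of both arcs of $\ell(v_{i-1})$ and to the right of both arcs of $\ell(v_i)$; $Q_i^-$ is to the right of $\ell(v_{i-1})$ and to the left of $\ell(v_i)$.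

This is possible. If $i-1$ is even, orient the circle $p_0\to p_3\to p_2\to p_1\to p_0$. It agrees with the directed arcs $p_1\to p_0$, $p_3\to p_2$ of $\ell(v_{i-1})$ and is opposite to the directed arcs $p_1\to p_2$, $p_3\to p_0$ of $\ell(v_i)$. If $i-1$ is odd, the reverse orientation does the same. $Q_i^+$ is the square to the left of the circle.

**Copies and their order.** Let $J=\{2,\dots,2g\}$. In a thin strip around $\ell(v_i)\cap P_0$ (inside $R_0,R_k$ for $i=0,k$) choose disjoint parallel copies $\ell_j(v_i)$, $j\in J$, with ends on $\partial P_0$; the strips for $i-1$ and $i$ are disjoint in $P_0$. The left-to-right order of the copies, on both arcs, is: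

* for $i=0,1$: $2,3,\dots,2g$;
* from $i-1$ to $i$, $2\le i\le2g$: the leftmost index, which is $i$, becomes rightmost; the other orders are unchanged;
* for $i=k$: the same as for $2g$.

For $g=2$: $234,\ 234,\ 342,\ 423,\ 234,\ 234$ at $i=0,\dots,5$.

**Definition of $s_j$.** The four arcs of $\ell_j(v_{i-1})\cup\ell_j(v_i)$ cut $P_0$ into two octagons, each bounded by these arcs and four arcs of $\partial P_0$. Choose heights $\tau_0^j=0$, $\tau_{k+1}^j=1$, and $\tau_i^j$ near $t_i$. The sheet $s_j$ consists of the strips $\ell_j(v_i)\times[\tau_i^j,\tau_{i+1}^j]$, $0\le i\le k$, and at each height $\tau_i^j$, $1\le i\le k$, of the octagon containing the main part of $Q_i^-$ if $i\ne j$, and of $Q_j^+$ if $i=j$. For fixed $i$, among the sheets using $Q_i^-$, choose $\tau_i^j$ smaller the further right $\ell_j(v_{i-1})$ is. If $i\in J$, the sheet $s_i$, the only one using $Q_i^+$, has its $i$-th octagon at any height near $t_i$ different from the others.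

**Boundary.** $s_j$ is properly embedded. Its boundary consists of $\ell_j(v_0)\times0$, $\ell_j(v_k)\times1$ and, on each of the four annuli of $\partial\Delta\times[0,1]$, one arc from bottom to top, made of edges of strips and octagons. So $\partial s_j$ is one curve running once along $K$.

**Disjointness.** Strips of different sheets are disjoint. Let $j\ne i$ use $Q_i^-$ at level $i$. Its octagon is to the right of $\ell_j(v_{i-1})$ and to the left of $\ell_j(v_i)$. At height $\tau_i^j$:

* sheets using $Q_i^-$ that have not yet changed are to the left of $\ell_j(v_{i-1})$;
* those that have changed were to the right of $j$, hence are to the right of $\ell_j(v_i)$;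
* sheet $i$, if present, is leftmost on $\ell(v_{i-1})$ and rightmost on $\ell(v_i)$.

All of them miss the octagon. The octagon of sheet $i$ is to the left of $\ell_i(v_{i-1})$ and to the right of $\ell_i(v_i)$, where no other sheet has strips. It even misses, at equal height, the octagon of a sheet $j$ using $Q_i^-$: the latter is to the right of $\ell_j(v_{i-1})$, hence of $\ell_i(v_{i-1})$, and to the left of $\ell_j(v_i)$, hence of $\ell_i(v_i)$, so it lies in the complementary octagon. Therefore:

(5.1) *The height of the $i$-th octagon of $s_i$ can be varied freely near $t_i$, keeping all sheets disjoint.*

**Co-orientation and genus.** Co-orient strips to the right. At an octagon of type $Q^+$, the strip below has the octagon on its left, so its right side continues to the top; the strip above has the octagon on its right, so its right side is also the top. So the co-orientation extends as *up* on $Q^+$ octagons, and symmetrically as *down* on $Q^-$ octagons. Thus $s_j$ is two-sided and orientable, connected, with one boundary curve parallel to $K$: a Seifert surface. It collapses to a graph with the $k$ octagons as vertices and two edges (the strips over $\ell_j(v_i)$) from the $i$-th to the $(i+1)$-st, $1\le i\le2g$.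 So $\chi=k-2(k-1)=1-2g$ and the genus is $g$.

Let $A_i^{(j)}$ be octagon $i$, the two strips over $\ell_j(v_i)$, and octagon $i+1$. It is orientable and connected with $\chi=0$ and nonempty boundary, so it is an annulus. Let $a_i^{(j)}$ be its core, oriented by going up over a fixed component of $\ell(v_i)$. The $a_1^{(j)},\dots,a_{2g}^{(j)}$ form a basis of $H_1(s_j)$, and $a_i^{(j)}$ lies in heights $[\tau_i^j,\tau_{i+1}^j]$.

### 5.3 Linking numbers

Let $V^{(j)}_{xy}=\mathrm{lk}((a_x^{(j)})^+,a_y^{(j)})$ and, for $j\ne j'$, $L_{xy}=\mathrm{lk}(a_x^{(j')},a_y^{(j)})$. These matrices will show both that the sheets are essential and that they are not parallel.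

**(a)** *If $|x-y|\ge2$ the entries vanish*: a level sphere separates the curves.

**(b)** *$V_{ii}=\pm2$ and $L_{ii}=\pm2$.* One boundary component of $A_i^{(j)}$ follows an arc $c_1$ of $\ell(v_{i-1})$, the strands at its ends, and the arc $d_1$ of $\ell(v_{i+1})$ with the same ends (recall $v_{i+1}\equiv v_{i-1}$ mod 2). The other follows $c_2,d_2$ and the other two strands. Let
$$C=c_1\times t_i\cup\partial c_1\times[t_i,t_{i+1}]\cup d_1\times t_{i+1},$$
and $C'$ likewise from $c_2,d_2$. The boundary components lie in disjoint neighborhoods of $C,C'$ and are homologous there to $\pm C,\pm C'$; the same holds for all $j$. In $V_{ii}$ replace $(a_i)^+$ by the first boundary component of the push-off of $A_i^{(j)}$, and then $a_i$ by the second boundary component of $A_i^{(j)}$. In $L_{ii}$ do the same in the disjoint annuli $A_i^{(j')},A_i^{(j)}$. Both become $\pm\mathrm{lk}(C,C')$.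

An element of $SL_2(\mathbb Z)$ normalizes $G$ and acts on $P$ preserving orientation; times the identity it extends over the two balls by coning, and preserves $\mathrm{lk}$. So assume $v_{i-1}=(0,-1)$, $v_i=(1,0)$, $v_{i+1}=(4,1)$. Then $c_1,c_2$ are the images of $[(0,0),(0,1)]$ and $[(1,0),(1,1)]$, and $d_1$ is the image of $[(0,0),(4,1)]$. Project to $P$ minus a point. The vertical strands project to cone points off the projection of the other curve, and $c_1\cap c_2=\emptyset=d_1\cap d_2$. So the crossings with $C$ over $C'$ are exactly $d_1\cap c_2$. The preimage of $c_2$ is $\{x\text{ odd}\}$, so these are $(1,\frac14)$ and $(3,\frac34)$. They lie on the lifts $[(1,0),(1,1)]$ and $[(3,0),(3,1)]$ of $c_2$, which differ by the translation by $(2,0)\in G$ and so are oriented the same way. The two signs agree and $\mathrm{lk}(C,C')=\pm2$.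

**(c)** *Entries $(i,i-1)$ and $(i-1,i)$ of $V^{(j)}$, $2\le i\le2g$.* If $i\ne j$ (type $Q^-$, $+$ is down), the octagon $i$ is on the right of the strips below it. So the push-off of these strips to the right ends below the octagon, and $(a_{i-1})^+$ lies strictly below height $\tau_i^j$, while $a_i$ lies at heights $\ge\tau_i^j$. So $V_{i-1,i}=0$. If $i=j$ ($+$ is up), the octagon is on the right of the strips above it, so $(a_i)^+$ lies strictly above $\tau_i^j$ and $V_{i,i-1}=0$. Now $V-V^T$ is $\pm$ the intersection form, and $a_{i-1},a_i$ cross exactly once, in octagon $i$, where they join alternating pairs of sides. So the other entry is $\pm1$.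

**(d)** *Entries $(i,i-1)$ and $(i-1,i)$ of $L$, $2\le i\le2g$: at most one is nonzero, and if $i\in\{j,j'\}$ both vanish.* If $\tau_i^{j'}>\tau_i^j$, then $a_i^{(j')}$ is above $a_{i-1}^{(j)}$ and $L_{i,i-1}=0$. Otherwise $a_{i-1}^{(j')}$ is below $a_i^{(j)}$ and $L_{i-1,i}=0$. If $i\in\{j,j'\}$, by (5.1) the octagon of sheet $i$ can be put above or below that of the other sheet by an isotopy keeping $s_j,s_{j'}$ disjoint. This does not change linking numbers, and the two positions kill the two entries respectively.

For $g=2$, mod 2, the nonzero entries of $V^{(2)}$ are at $(1,2),(3,2),(4,3)$; those of $V^{(3)}$ at $(2,1),(2,3),(4,3)$; those of $V^{(4)}$ at $(2,1),(3,2),(3,4)$. For $\{j,j'\}=\{2,3\}$ only $i=4$ can contribute to $L$ mod 2, so $L$ has rank at most 1, while the $V$'s have rank 2 or more. This comparison is the general argument.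

**Lemma 5.2.** Each $s_j$ is an essential surface in $E(K_g)$.

*Proof.* $V^{(j)}$ is tridiagonal with $V_{i,i-1}V_{i-1,i}=0$, so by the recursion for tridiagonal determinants $\det V^{(j)}=\prod V_{ii}=\pm2^{2g}\ne0$. Hence $\Delta_K(t)=\det(V-tV^T)$ has breadth $2g$. A Seifert surface of genus $g'$ forces breadth $\le2g'$, so $s_j$ has minimal genus.

*Incompressible.* Otherwise compress, and keep the component containing $\partial s_j$. Its genus is smaller: a nonseparating curve lowers the genus by one, and a separating essential curve cuts off positive genus on the side away from $\partial s_j$. This contradicts minimality.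

*$\partial$-incompressible.* Let $\partial\Delta'=\alpha\cup\beta$, $\Delta'\cap s_j=\alpha$, $\Delta'\cap\partial E(K)=\beta$. As $\Delta'$ is on one side of $s_j$ along $\alpha$, the arc $\beta$ in the annulus $\partial E(K)$ cut along $\partial s_j$ has both ends on the same boundary circle. So it cuts off a disk with an arc $\beta'\subset\partial s_j$. Adding this disk to $\Delta'$ and pushing in, incompressibility shows that $\alpha\cup\beta'$ bounds a disk in $s_j$. So $\alpha$ cuts off a disk.

Finally $s_j$ has genus $g\ge2$, so it is not a sphere and not parallel into a torus. $\square$

**Lemma 5.3.** $s_j$ and $s_{j'}$ are non-parallel for $j\ne j'$.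

*Proof.* Suppose they cobound a product $M'\cong s_j\times I$. If $M'$ is on the $+$ side of $s_j$, then $(a_x^{(j)})^+$ is homologous in $M'\setminus s_j$ to $\sum_z\Phi_{xz}a_z^{(j')}$ with $\Phi\in GL_{2g}(\mathbb Z)$. Linking with $a_y^{(j)}$ gives $V^{(j)}=\Phi L$. If $M'$ is on the $-$ side, use $\mathrm{lk}((a_x^{(j)})^-,a_y^{(j)})=V^{(j)}_{yx}$ to get $(V^{(j)})^T=\Phi L$. Either way $V^{(j)}$ and $L$ have the same rank mod 2.

By (a)–(c), mod 2 $V^{(j)}$ has entries 1 exactly at $(i,i-1)$, $i\in J\setminus\{j\}$, and at $(j-1,j)$. The submatrix with rows $i\in J\setminus\{j\}$ and columns $i-1$, $i\in J\setminus\{j\}$, is the identity plus at most one off-diagonal entry, so it is invertible and $\mathrm{rank}\,V^{(j)}\ge2g-2$. By (a), (b), (d), mod 2 $L$ has at most one nonzero entry for each $i\in J\setminus\{j,j'\}$ and no others, so $\mathrm{rank}\,L\le2g-3$. Contradiction. $\square$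

Since $|J|=2g-1$:

**Proposition 5.4.** $H(E(K_g))\ge2g-1$.

## 6. A surface whose compressing disks miss a copy of $S$

The surface $S$ of Lemma 5.1 carries all $K_g$ without crossings, but by Corollary C it satisfies (2.1): there the curves must pay at $\Gamma$. We now build $F$ containing a punctured copy of $S$ that $\Gamma$ never visits. First thought: take three parallel copies of $S$ and join neighboring ones by straight tubes $N(x\times[0,1])$. This does not do it. With $\Sigma$ the surface $S$ minus a disk around $x$, the region between two copies is $\Sigma\times[0,1]$. For a nonseparating proper arc $a\subset\Sigma$, the product $a\times[0,1]$ is a compressing disk: a closed curve in $\Sigma\times0$ crossing $a$ once crosses its boundary once. Its boundary runs through the middle copy. Knotting the tubes destroys all such disks.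

**Construction.** Let $S\subset S^3$ be a closed connected surface of genus $h\ge1$ with bicollar $S\times[-2,2]$, $S=S\times0$. Let $C_+=S\times[0,1]$, $C_-=S\times[-1,0]$, and let $U_+,W_-$ be the components of $S^3\setminus S\times(-1,1)$ bounded by $S\times1$, $S\times\{-1\}$. Choose distinct $x_\pm\in S$. Let $\alpha_+\subset C_+$ be $x_+\times[0,1]$ with a local trefoil $\mathfrak t$ tied in it, and $\alpha_-\subset C_-$ likewise from $x_-\times[-1,0]$. Put $X_\pm=C_\pm\setminus\mathring N(\alpha_\pm)$ and
$$M_A=X_-\cup N(\alpha_+)\cup U_+,\qquad M_B=X_+\cup N(\alpha_-)\cup W_-,\qquad F=M_A\cap M_B=\partial M_A=\partial M_B.$$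
So $M_A\cup M_B=S^3$. $F$ is $S\times\{-1,0,1\}$ minus the feet of the tubes, together with the knotted tubes $\partial_vN(\alpha_\pm)$. It is closed and connected, with $\chi(F)=3(2-2h)-4$, i.e. of genus $3h$.

**Lemma 6.1.** $\partial X_\pm$ is incompressible in $X_\pm$.

*Proof.* By symmetry consider $X_+$. Let $\Delta_0\ni x_+$ be a disk in $S$ with $\alpha_+\subset\Delta_0\times[0,1]$, and $\Sigma=S\setminus\mathring\Delta_0$. Then $X_+=(\Sigma\times[0,1])\cup_AE(\mathfrak t)$, where $A=\partial\Sigma\times[0,1]$ is a meridional annulus in $\partial E(\mathfrak t)$. Let $A'=\overline{\partial E(\mathfrak t)\setminus A}$. The core of $A$ has infinite order in $\pi_1(\Sigma\times[0,1])$ (as $h\ge1$) and in $\pi_1(E(\mathfrak t))$. Let $\Delta$ be a compressing disk for $\partial X_+$ with $|\Delta\cap A|$ minimal.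

**Step 1: no circles.** A circle of $\Delta\cap A$ innermost in $\Delta$ is null-homotopic on one side of $A$, so inessential in $A$. Hence if there are circles, some circle bounds a disk in $A$ whose interior misses $\Delta$ (arcs end on $\partial A$, so none lies inside). Replacing the subdisk of $\Delta$ it bounds by a push-off of that disk reduces $|\Delta\cap A|$, a contradiction.

**Step 2: all arcs span $A$.** Otherwise an outermost arc with both ends on one component of $\partial A$ cuts off a disk of $A$ with interior missing $\Delta$. Surgering $\Delta$ along it gives two disks meeting $A$ in fewer components. Their boundaries and $\partial\Delta$ cobound a pair of pants in $\partial X_+$, so if both bounded disks, so would $\partial\Delta$. Hence one of the two is a compressing disk, a contradiction.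

**Step 3: no arcs.** Otherwise an arc outermost in $\Delta$ cuts off a disk $\delta$, $\partial\delta=a\cup b$, with $a$ spanning $A$, $b\subset\partial X_+$, $\mathring b\cap A=\emptyset$. If $\delta\subset\Sigma\times[0,1]$, then $b$ joins $\Sigma\times0$ to $\Sigma\times1$ inside $\Sigma\times\{0,1\}$, which is impossible. If $\delta\subset E(\mathfrak t)$, then $b$ spans $A'$ and $\partial\delta$ meets a meridian of $\mathfrak t$ exactly once. So it is essential in $\partial E(\mathfrak t)$ and $\mathfrak t$ is trivial, a contradiction.

**Step 4: conclusion.** So $\Delta\cap A=\emptyset$, and $\partial\Delta$ lies in $\Sigma\times0$, $\Sigma\times1$ or $A'$. These are $\pi_1$-injective in $\Sigma\times[0,1]$, resp. $E(\mathfrak t)$, so $\partial\Delta$ bounds a disk there, a contradiction. $\square$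

**Lemma 6.2.** Let $E_A,E_B$ be cocore disks of $N(\alpha_+),N(\alpha_-)$ in the interiors of the tubes. They are compressing disks for $M_A,M_B$. If $\mathcal D=\mathcal D_A\cup\mathcal D_B$ with $\mathcal D_A\ni E_A$, $\mathcal D_B\ni E_B$ maximal systems of $M_A,M_B$, then $\Gamma\cap S_0'=\emptyset$, where $S_0'\subset F$ is $S\times0$ minus the feet of the tubes. Hence every knot isotopic to a simple closed curve on $S$ has $c_{\mathcal D}(K;F)=0$.

*Proof.* $\partial E_A$ separates $F$ into parts of genus $h$ and $2h$, so it is essential. $E_A$ cuts $M_A$ into copies of $X_-$ and $U_+$. Let $E\in\mathcal D_A$ be another disk, and suppose it lies on the $X_-$ side. By Lemma 6.1 $\partial E$ bounds a disk in the boundary of that copy of $X_-$. Since $\partial E$ is essential in $F$, this disk contains the scar of $E_A$. So $\partial E$ is parallel to $\partial E_A$ in $F$, and $E$ is parallel to $E_A$ (Lemma 2.4), a contradiction. So all other disks lie on the $U_+$ side, and $\Gamma_A=\partial\mathcal D_A\subset(S\times1)\cup\partial_vN(\alpha_+)$ is off $S_0'$. Symmetrically $\Gamma_B=\partial\mathcal D_B\subset(S\times\{-1\})\cup\partial_vN(\alpha_-)$.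

A simple closed curve on $S=S\times0$ can be isotoped in $S$ off the two feet. It is then a diagram on $F$ without crossings and disjoint from $\Gamma$. $\square$

**Proof of Theorem A.** Apply the construction to the surface $S$ of Lemma 5.1: $h=2$, so $F$ has genus 6. Fix one maximal system $\mathcal D$ as in Lemma 6.2, which exists by Lemma 2.4. $(F,\mathcal D)$ does not depend on $g$. Lemmas 5.1 and 6.2 give $c_{\mathcal D}(K_g;F)=0$ for all $g$, and Proposition 5.4 gives $H(E(K_g))\ge2g-1\to\infty$. If $c_{\mathcal D}(K;F)\ge\varphi(H(E(K)))$ held with $\varphi(x)\to\infty$, then $0\ge\varphi(H(E(K_g)))\to\infty$, a contradiction. In particular (2.1) fails for all $C_1>0$, $C_2\ge0$. $\blacksquare$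

## 7. Five disks on each side is the maximum

One could read "maximal" as "of maximum cardinality". The example survives this reading.

**Lemma 7.1.** If $h=2$ and $U_+,W_-$ are genus 2 handlebodies, then $\mathcal D_A$ and $\mathcal D_B$ in Lemma 6.2 can be chosen with 5 disks each, and no system of disjoint non-parallel compressing disks of $M_A$ or of $M_B$ has more than 5 disks.

*Proof.* By symmetry consider $M_A$.

**Step 1: five disks.** Three disjoint disks cut $U_+$ into two balls with three scars each. One ball carries in addition the scar of $E_A$; cut it by a disk with two scars on each side. With $E_A$ we have 5 disks, whose boundaries cut $F$ into three pairs of pants and a one-holed genus 4 surface. All pieces have negative Euler characteristic, so no curve bounds a disk ($\chi=1$) and no two curves cobound an annulus ($\chi=0$). So these are 5 non-parallel compressing disks.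

**Step 2: the pieces of an arbitrary system.** Let $\mathcal E$ be an inclusion-maximal system with $k'\ge1$ disks.

*Each piece $Y$ of $M_A$ cut along $\mathcal E$ has connected boundary.* Suppose $\partial Y$ has components $\partial_1,\partial_2,\dots$, at least two. A push-off $\partial_1'$ of $\partial_1$ into $\mathring Y$ is disjoint from $F$ and separates $S^3$. An arc in $Y$ from $\partial_1$ to $\partial_2$ crosses it once, so $\partial_1,\partial_2$ are on different sides of it. Each of them contains points of $F$, since a closed surface does not consist of scars only. But $F$ is connected and disjoint from $\partial_1'$, a contradiction.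

A piece with sphere boundary is a ball by irreducibility. It has at least three scars: none would make $F$ a sphere, one would make a disk boundary inessential, and two would give two parallel disks of $\mathcal E$ or make $F$ a torus.

**Step 3: Euler characteristic.** Let there be $q_0$ balls and $q_1$ non-ball pieces, of boundary genera $h_i\ge1$, each with at least one scar. Then
$$-10=\chi(F)=2q_0+\sum(2-2h_i)-2k',\qquad 2k'\ge3q_0+q_1.$$
The first gives $q_0=k'-5+\sum(h_i-1)$. Inserting this in the second yields
$$k'\le15-\sum(3h_i-2).\tag{7.1}$$
All terms $3h_i-2$ are positive, so it suffices to find one piece with $h_i\ge4$: then $k'\le15-10=5$.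

**Step 4: an incompressible surface disjoint from $\mathcal E$.** Let $G\subset\mathring M_A$ be a parallel copy of the boundary of the $X_-$ side of $E_A$. It has genus 4 and bounds $X'\cong X_-$. $W=\overline{M_A\setminus X'}$ is $G\times I$ joined by a 1-handle to a genus 2 handlebody. So $\pi_1(W)=\pi_1(G)*F_2$ with $F_2$ free of rank 2, and $G\to W$ is injective on $\pi_1$ and on $H_1(\,\cdot\,;\mathbb Q)$. By Lemma 6.1 and the loop theorem $G\to X'$ is $\pi_1$-injective too. So $G$ is incompressible on both sides and $\pi_1$-injective in $M_A$, and lies in no ball.

Isotope $G$ in $\mathring M_A$ so that it is transverse to $\mathcal E$ with $|G\cap\mathcal E|$ minimal. If $G\cap\mathcal E\ne\emptyset$, a circle innermost in a disk of $\mathcal E$ bounds $E'\subset\mathcal E$ with $\mathring E'\cap G=\emptyset$, and it bounds a disk $G_0\subset G$. The sphere $E'\cup G_0$ bounds a ball in $M_A$. It does not contain $G\setminus G_0$, as $G$ lies in no ball. So $G_0$ can be isotoped across the ball to a parallel copy of $E'$ just past $E'$, which misses $\mathcal E$. This reduces $|G\cap\mathcal E|$, a contradiction. So $G\cap\mathcal E=\emptyset$ (carrying $X',W$ along), and as $\partial\mathcal E\subset F$, we have $\mathcal E\subset W$.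

**Step 5: its piece has large genus.** $X'$ lies in one piece $Y$, and $Y$ is not a ball. Let $Z=Y\setminus\mathring X'\subset W$, so $\partial Z=\partial Y\sqcup G$, and let $h'$ be the genus of $\partial Y$. The kernel $\mathcal K$ of $H_1(\partial Z;\mathbb Q)\to H_1(Z;\mathbb Q)$ has half the dimension of $H_1(\partial Z;\mathbb Q)$, namely $h'+4$. Since $H_1(G)\to H_1(Z)\to H_1(W)$ is injective, $\mathcal K\cap H_1(G)=0$, so $\mathcal K$ injects into $H_1(\partial Y)$. Hence $h'+4\le2h'$, i.e. $h'\ge4$, and (7.1) gives $k'\le5$. Every system extends to an inclusion-maximal one, so no system has more than 5 disks. In particular the system of Step 1, which contains $E_A$, is maximal. $\square$
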